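\title{The sharp constant in the sum-product estimate\\ for large subsets of $\mathbb{F}_p$}

\begin{abstract}
Let $p$ be a prime and let $A\subset\mathbb{F}_p$. We prove that
$\max(|A+A|,|A\cdot A|)\ge(1-o(1))(2p|A|)^{1/2}$ whenever $|A|=o(p)$ and
$|A|/p^{5/7}\to\infty$, and that the constant $\sqrt2$ cannot be improved. This
confirms a conjecture posed in a paper of Shao. A small product set provides a
majorant for $A$ that is pseudorandom for additive Fourier analysis; a duality
argument then replaces $A$ by a larger model with almost the same sums, and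
Pollard's theorem applied to the model supplies the factor $2$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $p$ be a prime and let $\mathbb{F}_p$ be the field with $p$ elements. For
$A,B\subset\mathbb{F}_p$ write $A\pm B=\{a\pm b: a\in A,\ b\in B\}$ and
$A\cdot B=\{ab: a\in A,\ b\in B\}$. The sizes of $A+A$ and $A\cdot A$ measure
how far $A$ is from being closed under addition and under multiplication.
Asymptotic notation refers to $p\to\infty$ unless we say otherwise; $X\ll Y$
means $X\le KY$ with an absolute constant $K$, and $X\asymp Y$ means $X\ll Y\ll X$.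

Each of the two sets can be small on its own, but not in the same way. The
additive group has no subgroup other than $\{0\}$ and $\mathbb{F}_p$, and the
Cauchy--Davenport theorem gives $|A+A|\ge\min(p,2|A|-1)$ for nonempty $A$, with
equality for intervals. The multiplicative group $\mathbb{F}_p^*$ is cyclic of
order $p-1$, so it has a subgroup $H$ of index $\ell$ for every $\ell\mid p-1$,
and $|H\cdot H|=|H|$ with no factor $2$. To make both sets small, intersect the
two examples: let $A=I\cap H$ with $I$ an interval of length $L$. Then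
$|A+A|\le 2L$ and $|A\cdot A|\le p/\ell$. If $H$ is evenly spread in
$\mathbb{F}_p$, then $|A|\approx L/\ell$, and the product of the two bounds is
about $2p|A|$. They balance when $L=p/(2\ell)$, and then both are about
$(2p|A|)^{1/2}$. One guesses that this construction cannot be beaten.

Two known results support the guess; neither is used in our proofs. A theorem
of Garaev gives the order of magnitude: if $|A|>p^{2/3}$, then
$\max(|A+A|,|A\cdot A|)\gg(p|A|)^{1/2}$. For sets of positive density the exact
answer is known. For fixed $\alpha\in(0,1/2]$,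
\[
f(\alpha):=\liminf_{p\to\infty}\ \min_{|A|\ge\alpha p}
\frac{\max(|A+A|,|A\cdot A|)}{p}=\min_{\ell\ge1}\max\Big(2\ell\alpha,\frac1\ell\Big),
\]
the minimum on the right being over positive integers. (If $|A|>p/2$, then
$A+A=\mathbb{F}_p$ by the pigeonhole principle.) The two terms are the two
bounds in the construction with $L=\ell\alpha p$. Their geometric mean is
$(2\alpha)^{1/2}$, and the choice $\ell=\lceil(2\alpha)^{-1/2}\rceil$ shows that
$f(\alpha)=(1+o(1))(2\alpha)^{1/2}$ as $\alpha\to0$. The following conjecture,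
posed in \cite{Shao}, asks whether the constant $\sqrt2$ persists when the
density tends to zero with $p$, even as fast as a power of $p$.

\medskip
\noindent\textbf{Conjecture.} \emph{There is an absolute constant $c>0$ such
that, for every sequence of primes $p\to\infty$ and sets
$A=A_p\subset\mathbb{F}_p$ with $|A|=o(p)$ and $|A|\ge p^{1-c}$,}
\[
\max(|A+A|,|A\cdot A|)\ge(1-o(1))(2p|A|)^{1/2}.
\]

We prove it. Throughout, $\zeta\in\{1,-1\}$ is a fixed sign, so that
$A+\zeta A=\{a+\zeta a':a,a'\in A\}$ is the sum set or the difference set; no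
constant depends on $\zeta$.

\begin{theorem}\label{thm:max}
For every $\varepsilon\in(0,1)$ there is $C'=C'(\varepsilon)$ such that for every
prime $p$ and every $A\subset\mathbb{F}_p$ with $|A|\ge C'p^{5/7}$,
\[
\max(|A+\zeta A|,|A\cdot A|)\ge(1-\varepsilon)\min\big(p,(2p|A|)^{1/2}\big).
\]
The same holds with $A\cdot A$ replaced by $A/A=\{a/b:a,b\in A,\ b\ne0\}$.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds for every $c<2/7$. More generally, its conclusion holds
whenever $|A|=o(p)$ and $|A|/p^{5/7}\to\infty$.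
\end{corollary}

\begin{proof}
If $c<2/7$ and $|A|\ge p^{1-c}$, then $|A|/p^{5/7}\to\infty$. Fix
$\varepsilon\in(0,1)$. For large $p$ we have $|A|\ge C'(\varepsilon)p^{5/7}$ and
$|A|\le p/2$, so that $(2p|A|)^{1/2}\le p$. Theorem~\ref{thm:max} with $\zeta=1$
gives $\max(|A+A|,|A\cdot A|)\ge(1-\varepsilon)(2p|A|)^{1/2}$, and $\varepsilon$
was arbitrary.
\end{proof}

\begin{proposition}[Sharpness]\label{prop:sharp}
For each fixed $\theta\in(0,4/11)$ there are infinitely many primes $p$ and sets
$A\subset\mathbb{F}_p$ with $|A|\asymp p^{1-\theta}$ and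
$\max(|A+A|,|A\cdot A|)\le(1+o(1))(2p|A|)^{1/2}$.
\end{proposition}

Since $2/7<4/11$, the constant $\sqrt2$ is sharp at every size $p^{1-\theta}$
with $0<\theta<2/7$. Some lower bound on $|A|$ is needed in
Theorem~\ref{thm:max}: both sets have at most $|A|^2$ elements, and
$|A|^2\le(p|A|)^{1/2}$ when $|A|\le p^{1/3}$. For $p^{2/3}\ll|A|\ll p^{5/7}$ we do
not claim the constant $\sqrt2$.

Theorem~\ref{thm:max} is deduced from an asymmetric estimate, which bounds the
product of the two sizes and allows a second set $B$ of multipliers.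

\begin{theorem}\label{thm:asym}
For every $\varepsilon\in(0,1)$ there is $C=C(\varepsilon)$ such that for every
prime $p$ and all nonempty $A,B\subset\mathbb{F}_p^*$ with
$|A|^2|B||A\cdot B|\ge Cp^3$,
\[
|A+\zeta A|\ge(1-\varepsilon)\min\Big(p,\ \frac{2p|A|}{|A\cdot B|}\Big).
\]
\end{theorem}

Three choices of $B$ show what this says. For $B=A$ the hypothesis holds as soon
as $|A|\ge(Cp^3)^{1/4}$, because $|A\cdot A|\ge|A|$; for such $A$, if
$|A+A|<(1-\varepsilon)p$, then $|A+A||A\cdot A|\ge(1-\varepsilon)2p|A|$. For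
$A\subset H=B$ with $H$ a subgroup of index $\ell$ we have $A\cdot B=H$; the
hypothesis holds when $|A|\ge 2\ell(Cp)^{1/2}$, and the conclusion gives
$|A+\zeta A|\ge(1-\varepsilon)\min(p,2\ell|A|)$, about $\ell$ times the
Cauchy--Davenport bound. For $B=\{1\}$ the conclusion would be
$|A+\zeta A|\ge(1-\varepsilon)p$, which fails for short intervals, and the
hypothesis $|A|^3\ge Cp^3$ excludes this case.

The subgroup case explains the method. A set $A$ confined to a pseudorandom set
of density $1/\ell$ should behave additively like a set that is $\ell$ times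
larger. Section~\ref{sec:majorant} builds the pseudorandom object from
$A\cdot B$. Section~\ref{sec:example} treats $A=I\cap H$, where the larger set is
visibly $I$; this proves Proposition~\ref{prop:sharp} and shows the whole
argument in miniature. Section~\ref{sec:model} constructs the larger object in
general, Section~\ref{sec:transfer} proves Theorem~\ref{thm:asym}, and
Section~\ref{sec:max} proves Theorem~\ref{thm:max}.

\section{A pseudorandom majorant}\label{sec:majorant}

\subsection*{The Wiener norm}
Let $e_p(x)=e^{2\pi ix/p}$. For functions $F,G$ on $\mathbb{F}_p$ put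
$\hat F(\xi)=\sum_xF(x)e_p(-x\xi)$, $\langle F,G\rangle=\sum_xF(x)G(x)$ and
$\|F\|_2^2=\sum_x|F(x)|^2$; we write $\sum F$ for $\sum_xF(x)$. Fourier
inversion reads $F(x)=\frac1p\sum_\xi\hat F(\xi)e_p(x\xi)$, and Parseval's
identity reads $\|F\|_2^2=\frac1p\sum_\xi|\hat F(\xi)|^2$. The \emph{Wiener norm}
\[
\|F\|_W=\frac1p\sum_\xi|\hat F(\xi)|
\]
is the sum of the absolute values of the coefficients in the expansion of $F$ in
additive characters. It is unchanged if $F$ is translated or multiplied by a
character. We use three further properties.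
\begin{itemize}
\item[(W1)] $|\langle f,F\rangle|\le\max_\xi|\hat f(\xi)|\cdot\|F\|_W$, because
$\langle f,F\rangle=\frac1p\sum_\xi\hat F(\xi)\hat f(-\xi)$.
\item[(W2)] $\|FG\|_W\le\|F\|_W\|G\|_W$: multiply the two expansions, and note
that a product of characters is a character.
\item[(W3)] If $F(y)=\sum_xu(x)v(\zeta_1x+\zeta_2y)$ with
$\zeta_1,\zeta_2\in\{1,-1\}$, then $\|F\|_W\le\|u\|_2\|v\|_2$. Indeed
$\hat F(\xi)=\hat u(-\zeta_1\zeta_2\xi)\hat v(\zeta_2\xi)$, and one applies the
Cauchy--Schwarz inequality and Parseval's identity.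
\end{itemize}

\subsection*{The majorant}
Fix nonempty $A,B\subset\mathbb{F}_p^*$ and put
\[
Q=A\cdot B,\quad S=A+\zeta A,\quad n=|A|,\quad q=|Q|,\quad s=|S|,\quad M=\frac{pn}{q}.
\]
As $B$ contains a nonzero element, $n\le q\le p$, so $n\le M\le p$.
Theorem~\ref{thm:asym} asserts that $s\ge(1-\varepsilon)\min(p,2M)$: the set $A$
has as many sums as a set of size $M$ must have.

The set $A$ lies in every dilate $b^{-1}Q$ with $b\in B$. A single dilate may
have large Fourier coefficients, but different dilates have them at different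
frequencies, so we average. Normalizing the average to have mean $1$, put
\[
\nu=\frac pq\cdot\frac1{|B|}\sum_{b\in B}1_{b^{-1}Q},\qquad \mu=\frac pq1_A,\qquad
D=\frac pq\Big(\frac{pq}{|B|}\Big)^{1/2}.
\]

\begin{lemma}\label{lem:majorant}
We have $0\le\mu\le\nu$, $\sum\mu=M$ and $\sum\mu^2=\frac pqM$. For every
$F:\mathbb{F}_p\to\mathbb{C}$,
\begin{equation}\label{eq:pseudo}
\Big|\langle\nu,F\rangle-\sum F\Big|\le D\|F\|_W .
\end{equation}
\end{lemma}

\begin{proof}
If $a\in A$, then $ab\in Q$ for all $b\in B$, so $\nu(a)=p/q=\mu(a)$. The two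
sums equal $\frac pqn$ and $(\frac pq)^2n$. Each dilate has $q$ elements, so
$\sum\nu=p$ and the Fourier transform of $\nu-1$ vanishes at $0$. At $\xi\ne0$ it
equals $\hat\nu(\xi)$. The transform of $1_{b^{-1}Q}$ at $\xi$ is
$\widehat{1_Q}(b^{-1}\xi)$, and the frequencies $b^{-1}\xi$ with $b\in B$ are
distinct. By Cauchy--Schwarz and Parseval,
\[
|\hat\nu(\xi)|\le\frac pq\cdot\frac1{|B|}\sum_{b\in B}|\widehat{1_Q}(b^{-1}\xi)|
\le\frac pq|B|^{-1/2}\Big(\sum_{\xi'}|\widehat{1_Q}(\xi')|^2\Big)^{1/2}=D.
\]
Now apply (W1) with $f=\nu-1$.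
\end{proof}

Inequality \eqref{eq:pseudo} is the only way in which multiplication enters the
proof. The quantity that the hypothesis of Theorem~\ref{thm:asym} makes small is
\begin{equation}\label{eq:Delta}
\Delta:=\frac DM\cdot\frac pq=\Big(\frac{p^3}{n^2|B|q}\Big)^{1/2},
\qquad\text{and}\qquad \frac DM\le\Delta .
\end{equation}

\subsection*{One application of the majorant gives the factor $1$}

\begin{lemma}\label{lem:first}
Let $\rho\in(0,1)$. If $|B|=n$ and $n^3>(1-\rho)\rho^{-2}p^2$, then
$qs>(1-\rho)pn$. In particular $n^3>2p^2$ implies $qs>pn/2$.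
\end{lemma}

\begin{proof}
Let $r(x)=\sum_{a\in A}1_S(x+\zeta a)$. Then $r\ge0$, $r=n$ on $A$,
$\sum r=ns$, and $\|r\|_W\le(ns)^{1/2}$ by (W3). Lemma~\ref{lem:majorant} gives
\[
nM=\langle\mu,r\rangle\le\langle\nu,r\rangle\le ns+D(ns)^{1/2}.
\]
Here $D=p^{3/2}(qn)^{-1/2}$, so multiplication by $q/n$ yields
$pn\le qs+p^{3/2}(qs)^{1/2}/n$. If $qs\le(1-\rho)pn$, then
$\rho pn\le p^{3/2}((1-\rho)pn)^{1/2}/n$, and squaring gives
$n^3\le(1-\rho)\rho^{-2}p^2$.
\end{proof}

So $qs\ge(1-o(1))pn$ once $n/p^{2/3}\to\infty$, half of what we want. The loss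
occurs in the step $\langle\mu,r\rangle\le\langle\nu,r\rangle$, which charges $A$
for the mass of $r$ outside $A$. Already for $A=\{1,\dots,L\}$ and
$S=\{2,\dots,2L\}$ with $2L<p$, only $L^2$ of the total mass $L(2L-1)$ of $r$ sits
on $A$. To recover the factor $2$ we need a set of size $M$ to which a theorem of
Cauchy--Davenport type can be applied.

\section{Intervals in a multiplicative subgroup}\label{sec:example}

Let $p$ be odd, let $H\le\mathbb{F}_p^*$ have index $\ell$, and take
$I=\{1,\dots,L\}$ with $1\le L<p/2$, $A=I\cap H$, $B=H$. Since $1\in A$, we have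
$Q=H$ and $q=(p-1)/\ell$. All dilates $b^{-1}Q$ equal $H$, so $\nu=\frac pq1_H$,
$\mu=\nu1_I$ and $D=\frac pq\sqrt p$.

Summing a geometric series gives
$|\widehat{1_I}(\xi)|\le1/|\sin(\pi\xi/p)|\le p/(2|\xi|)$ for integers
$1\le|\xi|<p/2$. Hence
$\|1_I\|_W\le L/p+\sum_{1\le\xi<p/2}1/\xi\le2+\log p$. Put
$\eta=\mu-1_I=(\nu-1)1_I$. Applying \eqref{eq:pseudo} to
$F(x)=1_I(x)e_p(-x\xi)$, we get
\begin{equation}\label{eq:etahat}
|\hat\eta(\xi)|\le\frac pq\sqrt p\,(2+\log p)\qquad\text{for all }\xi .
\end{equation}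
At $\xi=0$ this says $|M-L|\le\frac pq\sqrt p\,(2+\log p)$, that is,
\begin{equation}\label{eq:size}
\Big||A|-\frac{qL}{p}\Big|\le\sqrt p\,(2+\log p),
\end{equation}
an error of the same order as the P\'olya--Vinogradov inequality gives.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Suppose that $\ell\mid p-1$ and $\ell=o(p^{1/4}(\log p)^{-1/2})$, and take
$L=\lfloor p/(2\ell)\rfloor$. Then $A+A\subset\{2,\dots,2L\}$ and
$A\cdot A\subset H$, so both sets have at most $p/\ell$ elements. Since
$qL/p=p/(2\ell^2)+O(1)$ and $\sqrt p\log p=o(p/\ell^2)$, \eqref{eq:size} gives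
$|A|=(1+o(1))\,p/(2\ell^2)$. Thus $p/\ell=(1+o(1))(2p|A|)^{1/2}$.

It remains to find primes $p$ such that $p-1$ has a divisor $\ell\asymp
p^{\theta/2}$. Linnik's theorem with Heath-Brown's exponent \cite{HB} states that
the least prime in a reduced residue class modulo $m$ is at most $Km^{5.5}$, with
$K$ absolute. Let $p$ be the least prime with $p\equiv1\pmod{2^k}$, so that
$2^k<p\le K2^{5.5k}$, and let $\ell=2^j$ with
$j=\lfloor\frac\theta2\log_2p\rfloor$. Then
$j\le\frac{11\theta}4k+\frac\theta2\log_2K$, and $\frac{11\theta}4<1$, so $j\le k$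
for large $k$ and $\ell\mid p-1$. Moreover
$\frac12p^{\theta/2}<\ell\le p^{\theta/2}\le p^{2/11}=o(p^{1/4}(\log p)^{-1/2})$,
so the first paragraph applies and $|A|\asymp p/\ell^2\asymp p^{1-\theta}$. As
$p>2^k$, letting $k\to\infty$ produces infinitely many primes.
\end{proof}

The same sets satisfy $|A-A|\le2L-1$ and $A/A\subset H$, so they are equally
extremal for the other variants in Theorem~\ref{thm:max}.

\subsection*{A model case: quadratic residues in an interval}
Let $\ell=2$ and $\zeta=1$, so that $A$ is the set of squares in $I$ and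
$p/q\le3$. Assume $L/(\sqrt p\log p)\to\infty$. We show by hand that
$|A+A|=(2-o(1))M=(4-o(1))|A|$.

By \eqref{eq:etahat}, $\max_\xi|\hat\eta(\xi)|=o(L)$ and $M=(1+o(1))L$. All we
know about $S$ is that it contains every sum of two elements of $A$, and we
record this as $\sum_{x,y}\mu(x)\mu(y)1_S(x+\zeta y)=M^2$. In the general setup
of Section~\ref{sec:majorant}, for any function $w$ and $\eta=\mu-w$, the
identity $\mu(x)\mu(y)-w(x)w(y)=\eta(x)\mu(y)+w(x)\eta(y)$ gives
\begin{equation}\label{eq:telescope}
\begin{split}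
M^2-\sum_{x,y}w(x)w(y)1_S(x+\zeta y)
={}&\sum_{x,y}\eta(x)\mu(y)1_S(x+\zeta y)\\
&+\sum_{x,y}w(x)\eta(y)1_S(x+\zeta y).
\end{split}
\end{equation}
Take $w=1_I$. By (W1) and (W3) the two terms on the right are at most
$\max|\hat\eta|\cdot\|\mu\|_2\,s^{1/2}$ and
$\max|\hat\eta|\cdot\|1_I\|_2\,s^{1/2}$ in absolute value. Since
$\|\mu\|_2^2\le3M$, $\|1_I\|_2^2=L$ and $s\le2L$, both are $o(L^2)$. Therefore all
but $o(L^2)$ of the $L^2$ pairs $(x,y)\in I\times I$ have $x+y\in S$, although $I$
is twice as large as $A$.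

The $2L-1$ sums $z\in\{2,\dots,2L\}$ are distinct modulo $p$, and $z$ has
$L-|z-L-1|$ representations $z=x+y$ with $x,y\in I$. In increasing order these
numbers are $1,1,2,2,3,3,\dots$, so any $k$ of the sums account for at least
$\sum_{i\le k}i/2\ge k^2/4$ pairs. If $S$ misses $k$ of the sums, then
$k^2/4=o(L^2)$, so $k=o(L)$ and $s=(2-o(1))L$, as claimed.

The general proof has the same shape, but four conveniences disappear. No set
$I$ is given, so $w$ has to be constructed from $\mu\le\nu$ alone. The mass $M$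
may be far smaller than $p$, and every error in that construction must be small
compared with $M$. The ratio $p/q$ may be unbounded, so $\|\mu\|_2^2$ is no
longer $O(M)$. Finally, $w$ will be a function with values in $[0,1]$ and with no
known shape, so the count of representations needs a general theorem.

\section{The dense model}\label{sec:model}

Return to the general setup. We want $w:\mathbb{F}_p\to[0,1]$ of mass at most $M$
that cannot be told apart from $\mu$ by a suitable family of test functions. The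
family must be rich enough to control the right side of \eqref{eq:telescope}.
It must also consist of functions that have bounded Wiener norm, so that
\eqref{eq:pseudo} applies, and $\ell^1$ norm $O(M)$, so that relative
approximation errors stay below $M$. Characters, which served in the model case,
have $\ell^1$ norm $p$ and fail the last test. The right family consists of the
translates of the normalized autocorrelation of $S$,
\[
\psi(x)=\frac1s\,|S\cap(S+x)| .
\]
It is even, $0\le\psi\le1$ and $\sum\psi=s$. Since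
$\hat\psi=\frac1s|\widehat{1_S}|^2$, Parseval's identity gives $\|\psi\|_W=1$.

\begin{proposition}\label{prop:model}
For every $\delta\in(0,1)$ there is $K_\delta$, depending only on $\delta$, with
the following property. If $s\le2M$ and $D(K_\delta+1)\le\frac\delta6M$, then
there is $w:\mathbb{F}_p\to[0,1]$ with $\sum w\le M$ and
\[
\Big|\sum_x(\mu-w)(x)\,\psi(x-y)\Big|\le\delta M\qquad\text{for all }y\in\mathbb{F}_p .
\]
\end{proposition}

We argue by duality. If no such $w$ exists, a single combination $F$ of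
translates of $\psi$ correlates with $\mu$ better than with every member of
\[
\mathcal W=\Big\{w:\mathbb{F}_p\to[0,1]\ :\ \sum w\le M\Big\}.
\]
The best member of $\mathcal W$ puts its mass where $F$ is largest. Write
$x_+=\max(x,0)$.

\begin{lemma}\label{lem:greedy}
Let $F:\mathbb{F}_p\to[-1,1]$. There are $t\in[0,1]$ and $w\in\mathcal W$ with
$\langle w,F\rangle=tM+\sum(F-t)_+$.
\end{lemma}

\begin{proof}
If $|\{F>0\}|\le M$, take $t=0$ and $w=1_{\{F>0\}}$. Otherwise the smallest
positive value $t_0$ of $F$ satisfies $|\{F\ge t_0\}|>M$. Let $t\ge t_0$ be the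
largest value of $F$ with $|\{F\ge t\}|\ge M$, and let $N_t=|\{F>t\}|$. The set
$\{F>t\}$ is empty or equals $\{F\ge t_1\}$ for the next larger value $t_1$, so
$N_t<M$. Put $w=1$ on $\{F>t\}$, $w=(M-N_t)/|\{F=t\}|\in(0,1]$ on $\{F=t\}$, and
$w=0$ elsewhere. Then $\sum w=M$ and
$\langle w,F\rangle=\sum_{F>t}F+t(M-N_t)=tM+\sum(F-t)_+$.
\end{proof}

On the other side, $F\le t+(F-t)_+$ and $0\le\mu\le\nu$ give
$\langle\mu,F\rangle\le tM+\langle\nu,(F-t)_+\rangle$. It remains to replace
$\nu$ by $1$ against $(F-t)_+$. We have no bound for the Wiener norm of this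
function, but by (W2) we have one for any fixed polynomial in $F$. A uniform
approximation of $(x-t)_+$ with error $\tau$ would cost $\tau p$ after summation
over $\mathbb{F}_p$, which is too much. An error $\tau|x|$ costs only
$\tau\sum|F|$.

\begin{lemma}\label{lem:poly}
For all $t>0$ and $\tau>0$ there is a real polynomial $P$ with
$|(x-t)_+-P(x)|\le\tau|x|$ for $|x|\le1$.
\end{lemma}

\begin{proof}
Let $\kappa(x)=1-t/x$ for $x\ge t$ and $\kappa(x)=0$ for $x<t$. This function is
continuous and $x\kappa(x)=(x-t)_+$. By the Weierstrass approximation theorem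
there is a polynomial $R$ with $|\kappa-R|\le\tau$ on $[-1,1]$. Take $P(x)=xR(x)$.
\end{proof}

The lemma fails for $t=0$ and $\tau<1/2$: then $P(0)=0$, and $P'(0)$ would lie
within $\tau$ of both $1$ and $0$. We therefore round $t$ up to a positive
multiple of $\tau$, which also leaves only finitely many polynomials to consider.

\begin{proof}[Proof of Proposition~\ref{prop:model}]
Let $\tau=\delta/6$. For each $t'=j\tau$ with $1\le j\le\lfloor1/\tau\rfloor+1$
fix a polynomial $P_{t'}$ as in Lemma~\ref{lem:poly}, and let $K_\delta$ be the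
largest, over these $t'$, of the sum of the absolute values of the coefficients
of $P_{t'}$.

\emph{Separation.} For real $f$ let $\mathcal Tf(y)=\sum_xf(x)\psi(x-y)$. The
set $\mathcal K=\mathcal T\mathcal W+[-\delta M,\delta M]^{p}\subset\mathbb{R}^p$ is
compact and convex, and the proposition asserts that $\mathcal T\mu\in\mathcal K$.
Suppose not. A point outside a compact convex set is strictly separated from it
by a linear functional, so there is $\lambda:\mathbb{F}_p\to\mathbb{R}$, nonzero and
hence normalizable to $\sum|\lambda|=1$, with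
$\langle\lambda,\mathcal T\mu\rangle>\langle\lambda,\mathcal Tw+u\rangle$ for all
$w\in\mathcal W$ and all $u$ in the cube. Take $u=\delta M\operatorname{sgn}\lambda$
and put $F(x)=\sum_y\lambda(y)\psi(x-y)$, so that
$\langle\lambda,\mathcal Tf\rangle=\langle f,F\rangle$. We obtain
\begin{equation}\label{eq:sep}
\langle\mu,F\rangle>\langle w,F\rangle+\delta M\qquad\text{for all }w\in\mathcal W .
\end{equation}

\emph{Size of $F$.} Let $F^\sharp(x)=\sum_y|\lambda(y)|\psi(x-y)$. Then
$|F|\le F^\sharp\le1$ and $\sum|F|\le\sum F^\sharp=s$. By the triangle inequality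
and translation invariance, $\|F\|_W\le1$ and $\|F^\sharp\|_W\le1$. Applying
\eqref{eq:pseudo} to $F^\sharp$, whose Wiener norm we know, in place of $|F|$,
whose norm we do not, we get
$\langle\nu,|F|\rangle\le\langle\nu,F^\sharp\rangle\le s+D$.

\emph{Contradiction.} Take $t$ and $w$ from Lemma~\ref{lem:greedy}, and let
$t'=(\lfloor t/\tau\rfloor+1)\tau$. This is one of the chosen values, and
$t<t'\le t+\tau$. Write $P=P_{t'}$. By (W2), $\|P(F)\|_W\le K_\delta$. Using
$\mu\le\nu$, then Lemma~\ref{lem:poly}, then \eqref{eq:pseudo}, then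
Lemma~\ref{lem:poly} again,
\begin{align*}
\langle\mu,F\rangle
&\le t'M+\langle\nu,(F-t')_+\rangle\\
&\le t'M+\langle\nu,P(F)\rangle+\tau(s+D)\\
&\le t'M+\sum P(F)+DK_\delta+\tau(s+D)\\
&\le t'M+\sum(F-t')_++2\tau s+D(K_\delta+1).
\end{align*}
Now $t'M\le tM+\tau M$, $(F-t')_+\le(F-t)_+$, $2\tau s\le4\tau M$ and
$D(K_\delta+1)\le\tau M$. Hence
$\langle\mu,F\rangle\le tM+\sum(F-t)_++6\tau M=\langle w,F\rangle+\delta M$, which
contradicts \eqref{eq:sep}.
\end{proof}

\section{Transference and Pollard's theorem}\label{sec:transfer}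

We prove Theorem~\ref{thm:asym}. Let $\sigma=\varepsilon/6$ and
$\delta=\sigma^4/32$, and choose $C$ so that
\[
C^{-1/2}\le\frac{\delta}{6(K_\delta+1)},\qquad C^{1/2}\ge\frac{64}{\sigma^2}.
\]
By \eqref{eq:Delta} the hypothesis says $\Delta\le C^{-1/2}$, so $\Delta\le\delta$
and $D(K_\delta+1)\le\Delta(K_\delta+1)M\le\frac\delta6M$. Since $|B|,q\le p$, it
also gives $n^2\ge Cp$, so $M\ge n\ge C^{1/2}\ge64\sigma^{-2}$. Then
$4\sqrt M\le\sigma M/2$ and $1+3/\sigma\le4/\sigma\le\sigma M/2$, whence
\begin{equation}\label{eq:Mlarge}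
4\sqrt M+1+\frac3\sigma\le\sigma M .
\end{equation}
If $s>2M$ there is nothing to prove. Assume $s\le2M$, let $w$ be given by
Proposition~\ref{prop:model}, and put $\eta=\mu-w$ and $m=\sum w\le M$.

\subsection*{Step 1: almost all sums of the model lie in $S$}
We claim that
\begin{equation}\label{eq:T}
T:=\sum_{x,y}w(x)w(y)1_S(x+\zeta y)\ge(1-\sigma^2)M^2 .
\end{equation}
Let $G(y)=\sum_x\eta(x)1_S(x+\zeta y)$ and $G'(x)=\sum_y\eta(y)1_S(x+\zeta y)$.
Then \eqref{eq:telescope} reads $M^2-T=\langle\mu,G\rangle+\langle w,G'\rangle$.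

The function $\psi$ appears on expanding squares. The number of $y$ with
$x+\zeta y\in S$ and $x'+\zeta y\in S$ is $|(S-x)\cap(S-x')|=s\psi(x-x')$. Using
Proposition~\ref{prop:model} for the inner sum and
$\sum|\eta|\le\sum\mu+\sum w\le2M$ for the outer one,
\[
\sum G^2=s\sum_{x'}\eta(x')\sum_x\eta(x)\psi(x-x')\le s\cdot2M\cdot\delta M\le4\delta M^3 .
\]
The number of $x$ with $x+\zeta y\in S$ and $x+\zeta y'\in S$ is
$s\psi(\zeta(y-y'))=s\psi(y-y')$, as $\psi$ is even. So $\sum G'^2$ is given by
the same double sum, and $\sum G'^2\le4\delta M^3$.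

Since $0\le w\le1$, we have $\sum w^2\le M$, and Cauchy--Schwarz gives
$|\langle w,G'\rangle|\le M^{1/2}(4\delta M^3)^{1/2}=2\delta^{1/2}M^2$. The same
step for $\langle\mu,G\rangle$ would lose the factor $(p/q)^{1/2}$, because
$\sum\mu^2=\frac pqM$; and $\delta$ is a fixed constant that cannot absorb it.
Instead we treat $\mu$ as a weight,
$|\langle\mu,G\rangle|\le M^{1/2}\langle\mu,G^2\rangle^{1/2}$, and use the
majorant once more on the nonnegative function $G^2$. As $\mu w\ge0$, we have
$\|\eta\|_2^2\le\sum\mu^2+\sum w^2\le2\frac pqM$. By (W2) and (W3),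
$\|G^2\|_W\le\|G\|_W^2\le s\|\eta\|_2^2\le4\frac pqM^2$. By \eqref{eq:pseudo} and
\eqref{eq:Delta},
\[
\langle\mu,G^2\rangle\le\langle\nu,G^2\rangle\le4\delta M^3+4D\frac pqM^2=4(\delta+\Delta)M^3 .
\]
Thus $|\langle\mu,G\rangle|\le2(\delta+\Delta)^{1/2}M^2$, and
$M^2-T\le4(\delta+\Delta)^{1/2}M^2\le4(2\delta)^{1/2}M^2=\sigma^2M^2$. This proves
\eqref{eq:T}. Since $T\le m^2\le mM$, it also shows that the model has almost
full mass: $m\ge(1-\sigma^2)M$.

\subsection*{Step 2: from a function to a set}
Let $X\subset\mathbb{F}_p$ be a random set that contains each $x$ independently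
with probability $w(x)$, and let
$b_X=|\{(x,y)\in X^2:x+\zeta y\notin S\}|$ count the bad pairs. A pair with
$x\ne y$ lies in $X^2$ with probability $w(x)w(y)$, and the pairs with $x=y$
contribute at most $|X|$, which has mean $m$. Hence
\[
\mathbb{E}\,b_X\le\sum_{x+\zeta y\notin S}w(x)w(y)+m=m^2-T+m\le\sigma^2M^2+M .
\]
By Markov's inequality, $b_X>3(\sigma^2M^2+M)$ has probability at most $1/3$. The
variance of $|X|$ is $\sum w(1-w)\le M$, so by Chebyshev's inequality
$|X|<m-2\sqrt M$ has probability at most $1/4$. As $\frac13+\frac14<1$, there is a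
set $X$ with
\begin{equation}\label{eq:X}
b_X\le3(\sigma^2M^2+M),\qquad|X|\ge(1-\sigma^2)M-2\sqrt M .
\end{equation}

\subsection*{Step 3: popular sums}
The set $S$ need not contain $X+\zeta X$; it may miss sums with few
representations. So we need a form of the Cauchy--Davenport theorem that
counts sums with multiplicity.

\begin{theorem}[Pollard \cite{Pollard}]\label{thm:pollard}
Let $X,Y\subset\mathbb{F}_p$ be nonempty, let $k$ be an integer with
$1\le k\le\min(|X|,|Y|)$, and let $r(z)=|\{(x,y)\in X\times Y:x+y=z\}|$. Then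
\[
\sum_z\min(k,r(z))\ge k\min(p,|X|+|Y|-k).
\]
\end{theorem}

The case $k=1$ is the Cauchy--Davenport theorem. This is where it matters that
the additive group has prime order: if $X=Y$ were a proper subgroup with more
than one element in some finite abelian group, the analogous inequality would
fail already for $k=1$.

Take $Y=\zeta X$ and $k=\lceil\sigma M\rceil$. By \eqref{eq:X} and
\eqref{eq:Mlarge},
$|X|-k\ge(1-\sigma^2-\sigma)M-2\sqrt M-1\ge(1-\sigma^2-2\sigma)M>0$ because
$\sigma<1/6$, so $k$ is admissible. Each $z\in S$ contributes at most $k$ to the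
truncated sum, so
\[
b_X=\sum_{z\notin S}r(z)\ge\sum_z\min(k,r(z))-ks\ge k\big(\min(p,2|X|-k)-s\big),
\]
that is, $s\ge\min(p,2|X|-k)-b_X/k$. The two losses, $k$ and $b_X/k$, are balanced
by our choice of $k$: from \eqref{eq:X} and $\sigma M\le k\le\sigma M+1$,
\[
2|X|-k\ge2M-(2\sigma^2+\sigma)M-4\sqrt M-1,\qquad
\frac{b_X}k\le3\sigma M+\frac3\sigma .
\]
Since $\min(p,2M-u)\ge\min(p,2M)-u$ for $u\ge0$, the bound $2\sigma^2\le\sigma$ and
\eqref{eq:Mlarge} give
\[
s\ge\min(p,2M)-(2\sigma^2+4\sigma)M-\Big(4\sqrt M+1+\frac3\sigma\Big)\ge\min(p,2M)-6\sigma M .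
\]
Finally $M\le\min(p,2M)$ and $6\sigma=\varepsilon$, so
$s\ge(1-\varepsilon)\min(p,2M)$. Theorem~\ref{thm:asym} is proved. \qed

\begin{remark}\label{rem:exponent}
The full hypothesis $\Delta\le C^{-1/2}$ is used only in the bound for
$\langle\nu,G^2\rangle$. Proposition~\ref{prop:model} needs only that
$D/M=\frac qp\Delta$ be small, and Steps 2 and 3 need only that $M$ be large. In
the critical case $|B|=n$, $q\asymp(pn)^{1/2}$ one has
$\Delta^2\asymp(p^{5/7}/n)^{7/2}$. This is the source of the exponent $5/7$.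
\end{remark}

\section{From the asymmetric estimate to the maximum}\label{sec:max}

To apply Theorem~\ref{thm:asym} with $|B|=n$ we must check that $n^3q\ge Cp^3$.
The trivial bound $q\ge n$ would require $n\ge(Cp^3)^{1/4}$. But in a
counterexample to Theorem~\ref{thm:max} the sum set is small, and then
Lemma~\ref{lem:first} forces $q\gg(pn)^{1/2}$, which lowers the exponent from
$3/4$ to $5/7$.

\begin{proof}[Proof of Theorem~\ref{thm:max}]
Choose $C'\ge4/\varepsilon$ with $(C'/2)^{7/2}\ge4C(\varepsilon/2)$, where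
$C(\cdot)$ is the constant of Theorem~\ref{thm:asym}. Let $N=|A|\ge C'p^{5/7}$,
$A^*=A\setminus\{0\}$ and $n=|A^*|$. Since $N\ge C'\ge4/\varepsilon$, we have
$n\ge N-1\ge(1-\frac\varepsilon4)N\ge N/2$. Let $B=A^*$ for products and
$B=\{a^{-1}:a\in A^*\}$ for ratios, so $|B|=n$. Apply the setup of
Section~\ref{sec:majorant} to $A^*$ and $B$. The sets $S=A^*+\zeta A^*$ and
$Q=A^*\cdot B$ are contained in $A+\zeta A$ and in $A\cdot A$ (respectively
$A/A$). Suppose that the conclusion fails. Then
\begin{equation}\label{eq:fail}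
\max(s,q)<(1-\varepsilon)\min\big(p,(2pN)^{1/2}\big).
\end{equation}

As $C'>4$, we have $n^3\ge(C'/2)^3p^{15/7}>2p^2$. Lemma~\ref{lem:first},
\eqref{eq:fail} and $N\le2n$ give
\[
q>\frac{pn}{2s}>\frac{pn}{2(2pN)^{1/2}}\ge\frac{pn}{2(4pn)^{1/2}}=\frac14(pn)^{1/2}.
\]
Therefore
$n^2|B|q=n^3q\ge\frac14n^{7/2}p^{1/2}\ge\frac14(C'/2)^{7/2}p^3\ge C(\varepsilon/2)p^3$,
and Theorem~\ref{thm:asym} yields $s\ge(1-\frac\varepsilon2)\min(p,2pn/q)$. If
the minimum is $p$, then $s\ge(1-\frac\varepsilon2)p$, contrary to
\eqref{eq:fail}. Otherwise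
\[
sq\ge\Big(1-\frac\varepsilon2\Big)2pn\ge\Big(1-\frac\varepsilon2\Big)\Big(1-\frac\varepsilon4\Big)2pN>(1-\varepsilon)2pN,
\]
while \eqref{eq:fail} gives $sq<(1-\varepsilon)^22pN$. Both cases are impossible.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HB}
Heath-Brown, \emph{Proc. London Math. Soc.} \textbf{64} (1992).

\bibitem{Pollard}
J. M. Pollard, \emph{J. London Math. Soc.} \textbf{8} (1974).

\bibitem{Shao}
Xuancheng Shao, \emph{The sum-product phenomenon for dense subsets of finite
fields}, arXiv:2604.17117 (2026).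

\end{thebibliography}
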